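
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Finite generation of cohomology for special biserial algebras whose Brauer graph is a tree}


\begin{abstract}
Let $\Lambda$ be a weakly symmetric special biserial algebra, given by a quiver with relations depending on non-zero scalars, and suppose that its Brauer graph is a tree with $n$ edges. We show that $\Lambda$ satisfies the finite generation condition (Fg), for every admissible choice of the scalars and over every field. More precisely, there are classes $\eta\in HH^2(\Lambda)$ and $\chi\in HH^{2n}(\Lambda)$ over which $HH^*(\Lambda)$ and all groups $\mathrm{Ext}^*_\Lambda(M,N)$ are finitely generated. This answers a question of Erdmann. The proof writes $\Lambda=B/zB$ with $z$ central and regular in an infinite-dimensional quadratic monomial algebra $B$ whose bimodule resolution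 is eventually periodic. The element $z$ gives $\eta$, and the periodicity gives $\chi$ once an obstruction, controlled by walks around the tree, has been shown to vanish.
\end{abstract}

\section{Introduction}

\subsection{Bounded modules, periodic modules and (Fg)}

Let $\Lambda$ be a finite-dimensional selfinjective algebra over a field $K$, with Jacobson radical $\mathfrak r$. Modules are finite-dimensional right modules unless we say otherwise. A non-projective module has \emph{complexity one} if the terms of its minimal projective resolution have bounded dimension. The obvious examples are the \emph{periodic} modules, those with $\Omega^eM\cong M$ for some $e>0$, where $\Omega$ is the syzygy operator. (Periodicity concerns the non-projective part of a module, so when we speak of it we assume that there are no non-zero projective summands.) A module of complexity one that is not periodic is called a \emph{criminal}.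

Criminals cannot exist when cohomology is finitely generated in a suitable sense. Let $HH^*(\Lambda)=\mathrm{Ext}^*_{\Lambda^e}(\Lambda,\Lambda)$ be the Hochschild cohomology ring, where $\Lambda^e$-modules are $\Lambda$-bimodules. It is graded commutative, $HH^0(\Lambda)$ is the center of $\Lambda$, and $HH^*(\Lambda)$ acts on $\mathrm{Ext}^*_\Lambda(M,N)$ for all $M,N$. The algebra $\Lambda$ satisfies \textbf{(Fg)}, in the sense of Erdmann, Holloway, Snashall, Solberg and Taillefer, if there is a graded subalgebra $H$ of $HH^*(\Lambda)$ such that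
\begin{itemize}
\item $H$ is commutative and Noetherian, with $H^0=HH^0(\Lambda)$;
\item $\mathrm{Ext}^*_\Lambda(\Lambda/\mathfrak r,\Lambda/\mathfrak r)$ is a finitely generated $H$-module.
\end{itemize}
If (Fg) holds, then for a module $M$ of complexity one there is a single homogeneous operator of positive degree, coming from $H$, which is bijective on $\mathrm{Ext}^j_\Lambda(M,\Lambda/\mathfrak r)$ for large $j$. This forces $M$ to be periodic (Proposition~\ref{prop:nocriminals}). So criminals obstruct (Fg), and where no criminals exist one may ask whether (Fg) holds. We settle this for a class of algebras in which the absence of criminals is understood completely.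

\subsection{The algebras}

Paths are written from left to right: $\gamma\alpha$ is $\gamma$ followed by $\alpha$. Let $\mathcal Q$ be a finite connected quiver and $\Lambda=K\mathcal Q/I$ with $I$ an admissible ideal generated by a set of relations $\rho$. The algebra $\Lambda$ is \emph{special biserial and weakly symmetric} if the following hold.
\begin{enumerate}
\item[(1)] Every vertex is either the source of two arrows and the target of two arrows (valency two), or the source of one arrow and the target of one arrow (valency one).
\item[(2)] If two different arrows $\alpha,\beta$ start at $i$ and $\gamma$ ends at $i$, then precisely one of $\gamma\alpha,\gamma\beta$ is in $\rho$.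
\item[(3)] If two different arrows $\gamma,\delta$ end at $i$ and $\alpha$ starts at $i$, then precisely one of $\gamma\alpha,\delta\alpha$ is in $\rho$.
\item[(4)] For each vertex $i$ of valency two there are different paths $C_i,D_i$ of length $\ge2$ starting and ending at $i$, and non-zero scalars $p_i,q_i\in K$, with $p_iC_i+q_iD_i\in\rho$.
\item[(5)] For each vertex $i$ of valency one there is a path $C_i$ of length $\ge2$ starting and ending at $i$ with $C_i\alpha\in\rho$, where $\alpha$ is the arrow starting at $i$.
\item[(6)] Every rotation of one of the paths $C_i,D_i$ in (4) or (5) is again one of these paths.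
\item[(7)] $\rho$ consists precisely of the relations described above.
\end{enumerate}
Fix everything except the scalars in (4). Letting these vary over all choices compatible with (1)--(7) gives a family of algebras $\Lambda_{\mathbf q}$, where $\mathbf q$ records the choice. They are socle deformations of the symmetric algebra $\Lambda_{\mathbf 1}$, in which the relations (4) are $C_i-D_i$. Being weakly symmetric, they are selfinjective; in the case needed for our main theorem this is also verified directly in Remark~\ref{rem:symmetric}.

For an arrow $\gamma$ let $\pi(\gamma)$ be the unique arrow $\alpha$ starting at the end of $\gamma$ with $\gamma\alpha\notin\rho$. The \emph{Brauer graph} $G=G_\Lambda$ has as vertices the $\pi$-orbits of arrows together with one additional vertex $w_i$ for each vertex $i$ of $\mathcal Q$ of valency one. Each vertex $i$ of $\mathcal Q$ gives one edge of $G$. If $i$ has valency two, the edge joins the orbits of the two arrows starting at $i$ (a loop if they coincide). If $i$ has valency one, it joins the orbit of the arrow starting at $i$ to $w_i$.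 The graph does not depend on $\mathbf q$. A \emph{tree} is a connected graph without cycles; in particular it has no loops and no multiple edges.

\begin{example}[A loop in $G$ and criminals]\label{ex:loop}
Let $\Lambda=K\langle x,y\rangle/(x^2,y^2,xy-q\,yx)$ with $q\ne0$. Here $\pi$ exchanges $x$ and $y$, so $G$ is one vertex with a loop. For $\lambda\ne0$ put $g=x+\lambda y$ and $M_\lambda=\Lambda/g\Lambda$. Since $gx=\lambda yx$ and $gy=q\,yx$, the module $g\Lambda=\Omega M_\lambda$ has dimension two. The element $qx-\lambda y$ satisfies $g(qx-\lambda y)=0$, and it generates a right ideal of dimension two, which is therefore the whole right annihilator of $g$. So $g\Lambda\cong\Lambda/(x-q^{-1}\lambda y)\Lambda=M_{-\lambda/q}$. Among the elements of $Kx+Ky$, precisely the multiples of $x+\lambda y$ annihilate $M_\lambda$, so $M_\lambda\cong M_{\lambda'}$ only for $\lambda=\lambda'$. Hence every syzygy of $M_\lambda$ has dimension two, and if $q$ is not a root of unity then $M_\lambda$ is a criminal.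
\end{example}

In the example the scalar $q$ cannot be removed by rescaling the arrows. If $G$ is a tree, on the other hand, the scalars can be distributed over the vertices of $G$ (Section~\ref{ssec:scalars}), and one expects them to be harmless. The following theorem from \cite{Erd} describes exactly when no choice of scalars produces criminals.

\begin{theorem}[{\cite[Theorem 1.1]{Erd}}]\label{thm:erd}
Let $K$ be an algebraically closed field containing a non-zero element that is not a root of unity, and let $\Lambda_{\mathbf q}$ be a family of indecomposable weakly symmetric special biserial $K$-algebras of infinite representation type. Then the following are equivalent: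
\begin{enumerate}
\item[\textup{(a)}] $\Lambda_{\mathbf q}$ has no criminals for any $\mathbf q$;
\item[\textup{(b)}] the Brauer graph $G_\Lambda$ is a tree with no multiple edges.
\end{enumerate}
\end{theorem}

The question posed in \cite{Erd} is whether the algebras with tree Brauer graph always satisfy (Fg). The answer is yes.

\begin{theorem}\label{thm:A}
Let $K$ be any field and let $\Lambda=\Lambda_{\mathbf q}$ satisfy \textup{(1)--(7)}, with $G_\Lambda$ a tree with $n$ edges. There are $\eta\in HH^2(\Lambda)$ and $\chi\in HH^{2n}(\Lambda)$ such that $HH^*(\Lambda)$ and $\mathrm{Ext}^*_\Lambda(M,N)$ are finitely generated $K[\eta,\chi]$-modules, for all finite-dimensional right modules $M,N$ and likewise for all finite-dimensional left modules. Hence $\Lambda$ satisfies \textup{(Fg)}, with $H=HH^0(\Lambda)[\eta,\chi]$.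
\end{theorem}

Infinite representation type and the conditions on $K$ in Theorem~\ref{thm:erd} are not needed here. Combined with that theorem, the result takes the following form.

\begin{theorem}\label{thm:B}
Let $K$ and $\Lambda_{\mathbf q}$ be as in Theorem~\textup{\ref{thm:erd}}. The following are equivalent:
\begin{enumerate}
\item[\textup{(a)}] no $\Lambda_{\mathbf q}$ has criminals;
\item[\textup{(b)}] $G_\Lambda$ is a tree;
\item[\textup{(c)}] every $\Lambda_{\mathbf q}$ satisfies \textup{(Fg)}.
\end{enumerate}
\end{theorem}

\subsection{Conventions}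

Throughout, $\otimes=\otimes_K$, and $n$ is the number of vertices of $\mathcal Q$, that is, of edges of $G$. We write $s(\alpha),t(\alpha)$ for the source and target of an arrow or path. Complexes are indexed homologically, with $C[1]_k=C_{k-1}$ and differential $-d$ on $C[1]$. If $C$ is a complex of projectives with $C_k=0$ for $k\ll0$ (``bounded below''), then $\mathrm{Hom}_D(C,N[k])=H^k(\mathrm{Hom}(C,N))$ in the derived category $D$. Moreover $HH^k(\Lambda)=\mathrm{Hom}_{D(\Lambda^e)}(\Lambda,\Lambda[k])$, which is $0$ for $k<0$.

\section{One edge: the proof in miniature}\label{sec:one}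

Let $\Lambda=K\langle x,y\rangle/(xy,yx,x^a+qy^b)$ with $a,b\ge2$ and $q\neq0$. Here $\mathcal Q$ has one vertex and two loops, $\pi$ is the identity, and $G$ is a single edge. Set
\[
B=K[x,y]/(xy),\qquad z=x^a+qy^b\in B,\qquad \Lambda=B/zB .
\]
So $\Lambda$ arises from $K[x,y]$ by imposing two relations, $xy$ and then $z$, and each should contribute one operator on cohomology. Our plan for a general tree is to do the same with a noncommutative $B$. We describe the steps here with explicit formulas; the general constructions are proved later.

\emph{The operator from $z$.} The $B$-bimodule $B$ has a projective resolution $P$ with one generator $[1]$ in degree $0$ and two generators $[x;k],[y;k]$ in each degree $k\ge1$: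
\[
d[x;1]=x[1]-[1]x,\qquad d[x;2]=x[y;1]+[x;1]y,\qquad d[x;3]=x[y;2]-[x;2]x,\ \dots
\]
and symmetrically for $y$. The complex $X=\Lambda\otimes_BP\otimes_B\Lambda$ of projective $\Lambda$-bimodules is not a resolution of $\Lambda$. Because $z$ is regular, its homology is $\Lambda$ in degree $0$ and again $\Lambda$ in degree $1$. Splitting off the degree-one homology gives a triangle
\[
\Lambda[1]\xrightarrow{\iota}X\xrightarrow{\xi}\Lambda\xrightarrow{\eta}\Lambda[2],
\]
and $\eta\in HH^2(\Lambda)$ is our first class. Its cone, $X[1]$, is governed by $B$: one finds that $\mathrm{Ext}_\Lambda^*(M,N)/\eta\,\mathrm{Ext}_\Lambda^*(M,N)$ embeds into $\mathrm{Ext}_B^*(M,N)$.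

\emph{The operator from $xy$.} The differential of $P$ depends only on the parity of $k$. So $[x;k+2]\mapsto[x;k]$, $[y;k+2]\mapsto[y;k]$ (with $[x;2],[y;2]\mapsto[1]$) is a chain map $\kappa:P\to P[2]$, and $\kappa:P_{k+2}\to P_k$ is an isomorphism for $k\ge1$. Hence $\mathrm{Ext}^*_B(M,N)$ is finitely generated over $K[\kappa]$. It remains to lift $\kappa$ to an element $\chi\in HH^2(\Lambda)$.

\emph{The obstruction.} We get from $\kappa$ a class $\theta\in\mathrm{Hom}(X,\Lambda[2])$, the cochain $[x;2],[y;2]\mapsto1$. It has the form $\chi\circ\xi$ if and only if $\theta\circ\iota\in HH^1(\Lambda)$ vanishes. The map $\iota$ is not explicit, but $\iota\circ\xi[1]$ is. Indeed, left and right multiplication by $z$ on $P$ are homotopic; a homotopy $h$ becomes a chain map $\bar h:X[1]\to X$ after passing to $X$, where $z$ acts as $0$; and $\bar h$ represents $\iota\circ\xi[1]$. Here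
\[
h[1]=\sum_{j=1}^ax^{j-1}[x;1]x^{a-j}+q\sum_{j=1}^by^{j-1}[y;1]y^{b-j},\qquad h[x;1]=q\,y^{b-1}[y;2]-q\,[x;2]y^{b-1}.
\]
To see the homotopy property on $[x;1]$, note that
\begin{align*}
dh[x;1]&=q\bigl(y^b[x;1]+y^{b-1}[y;1]x-x[y;1]y^{b-1}-[x;1]y^b\bigr),\\
hd[x;1]&=xh[1]-h[1]x=x^a[x;1]-[x;1]x^a+q\bigl(x[y;1]y^{b-1}-y^{b-1}[y;1]x\bigr),
\end{align*}
with sum $z[x;1]-[x;1]z$. Now $\theta$ sends $h[x;1]$ to $q\,y^{b-1}-q\,y^{b-1}=0$, and in the same way $h[y;1]=x^{a-1}[x;2]-[y;2]x^{a-1}$ to $0$. So $\theta\circ\iota\circ\xi[1]=0$. By the triangle, $\theta\circ\iota$ is then a multiple $\eta\cdot g$ with $g\in HH^{-1}(\Lambda)=0$. Hence $\theta\circ\iota=0$ and $\chi$ exists.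

For a tree with $n$ edges all this goes through, with period $2n$ instead of $2$, except for the very last step: now $g\in HH^{2n-3}(\Lambda)$, a group that has no reason to vanish. We shall show that the relevant homogeneous part, for a grading of $\Lambda$ fine enough to remember the vertices of $G$, is zero.

\section{Combinatorics of the tree}\label{sec:comb}

From now on $\Lambda$ satisfies (1)--(7) and $G$ is a tree.

\subsection{Orbits and the paths $C_i,D_i$}

By (2) and (3), $\pi$ is a permutation of the arrows of $\mathcal Q$. (At a vertex of valency one no path of length two through it lies in $\rho$, because $C_i\alpha$ has length at least $3$.) For an arrow $\alpha$ in the orbit $v$ let $n_v$ be the size of $v$ and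
\[
c_\alpha=\alpha\,\pi(\alpha)\cdots\pi^{n_v-1}(\alpha).
\]
As $G$ has no loops, the two arrows starting at a vertex of valency two lie in different orbits. So an orbit contains at most one arrow starting at a given vertex. If $\gamma\gamma'$ is a path with $\gamma,\gamma'$ in one orbit, then $\gamma'$ and $\pi(\gamma)$ both start at $t(\gamma)$, hence $\gamma'=\pi(\gamma)$. Consequently a closed path of positive length with all its arrows in one orbit is a power of some $c_\alpha$.

\begin{lemma}\label{lem:mult}
For each orbit $v$ of arrows of $\mathcal Q$ there is $m_v\ge1$ such that the paths $C_i,D_i$ are exactly the paths $c_\alpha^{m_v}$, $\alpha\in v$, one for each arrow $\alpha$ of $\mathcal Q$.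
\end{lemma}

\begin{proof}
Suppose that no $C_i$ or $D_i$ has all its arrows in $v$. Consider the quotient of $K\mathcal Q$ by the ideal generated by all arrows outside $v$. The relations (4) and (5) vanish in it, because each $C_i$ and each $D_i$ does. If $\alpha\beta\in\rho$ is a relation from (2) or (3) with $\alpha\in v$, then $\beta\ne\pi(\alpha)$, so $\beta\notin v$, and the relation vanishes too. Hence this quotient is a quotient of $\Lambda$. But it is infinite-dimensional, since it is the path algebra of the subquiver with arrow set $v$ and contains all powers of $c_\alpha$, $\alpha\in v$. This is a contradiction. So some $c_\alpha^m$ with $\alpha\in v$ is one of the paths $C_i,D_i$, and by (6) so are its rotations $c_{\alpha'}^m$ for all $\alpha'\in v$. Thus every arrow is the first arrow of at least one of the paths. At each vertex there are as many paths $C_i,D_i$ as arrows starting there, so there is exactly one for each arrow. In particular the exponent $m=m_v$ is unique.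
\end{proof}

\subsection{The completed quiver}\label{ssec:completed}

Vertices of valency one would force case distinctions everywhere. We remove them by adding arrows: let $\mathcal Q'$ be $\mathcal Q$ with a loop $y_i$ added at each vertex $i$ of valency one. Put $\pi(y_i)=y_i$, identify the orbit $\{y_i\}$ with the additional vertex $w_i$ of $G$, and set $m_{w_i}=n_{w_i}=1$, $c_{y_i}=y_i$. Now $\mathcal Q'$ has $2n$ arrows, two starting and two ending at each vertex. From now on ``arrow'' means arrow of $\mathcal Q'$. The vertex set $V$ of $G$ is the set of $\pi$-orbits, and each vertex $i$ of $\mathcal Q'$ is an edge of $G$. We write $v\in i$ if $v$ is an endpoint of the edge $i$. In that case exactly one arrow in $v$ starts at $i$ and, applying $\pi^{-1}$, exactly one arrow in $v$ ends at $i$. Put $M_v=m_vn_v$, the length of the paths $c_\alpha^{m_v}$ with $\alpha\in v$. By (4), (5) and Lemma~\ref{lem:mult}, $M_v\ge2$ unless $v=w_i$ for some $i$.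

Let $\alpha^*$ be the other arrow starting at $s(\alpha)$, and let
\[
\sigma(\alpha)=\pi(\alpha)^* .
\]
So the two arrows starting at $t(\alpha)$ are $\pi(\alpha)$ and $\sigma(\alpha)$. If $\alpha\in v$, then $\pi(\alpha)\in v$, and $\sigma(\alpha)$ lies in the other endpoint of the edge $t(\alpha)$. From $\pi(\sigma^{-1}\alpha)^*=\alpha$ we get
\begin{equation}\label{eq:pisigma}
\pi(\sigma^{-1}\alpha)=\alpha^* .
\end{equation}
Hence the arrows ending at $s(\alpha)$ are $\pi^{-1}(\alpha)$ and $\sigma^{-1}(\alpha)=\pi^{-1}(\alpha^*)$.

It helps to think of an arrow $\alpha\in v$ as a corner of $G$ at the vertex $v$, leading from the edge $s(\alpha)$ to the next edge $t(\alpha)$ in the cyclic order given by $\pi$. To pass from $\alpha$ to $\sigma(\alpha)$ one traverses the edge $t(\alpha)$ and takes the corner at its other end. So $\alpha,\sigma(\alpha),\sigma^2(\alpha),\dots$ is the walk around a tree drawn in the plane, as in Figure~\ref{fig:walk}. Such a walk comes back only after passing every corner. This is the next lemma.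

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\draw[dashed,rounded corners=14pt] (-0.7,-0.7) rectangle (5.7,0.7);
\draw[->] (1.2,0.7)--(1.3,0.7);
\draw[->] (3.7,0.7)--(3.8,0.7);
\draw[->] (3.8,-0.7)--(3.7,-0.7);
\draw[->] (1.3,-0.7)--(1.2,-0.7);
\draw[thick] (0,0)--(2.5,0)--(5,0);
\fill (0,0) circle (2pt) node[below] {$u$};
\fill (2.5,0) circle (2pt) node[below] {$v$};
\fill (5,0) circle (2pt) node[below] {$w$};
\node[above] at (1.25,0) {\small $1$};
\node[above] at (3.75,0) {\small $2$};
\node[left] at (-0.7,0) {$x$};
\node[above] at (2.5,0.7) {$a$};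
\node[right] at (5.7,0) {$y$};
\node[below] at (2.5,-0.7) {$b$};
\node (q1) at (8.2,0) {$1$};
\node (q2) at (10.2,0) {$2$};
\draw[->] (q1) to[bend left] node[above] {$a$} (q2);
\draw[->] (q2) to[bend left] node[below] {$b$} (q1);
\draw[->] (q1) to[out=150,in=210,looseness=8] node[left] {$x$} (q1);
\draw[->] (q2) to[out=30,in=330,looseness=8] node[right] {$y$} (q2);
\end{tikzpicture}
\caption{Left: a tree with edges $1,2$ and vertices $u,v,w$. Right: its completed quiver $\mathcal Q'$, with orbits $u=\{x\}$, $v=\{a,b\}$, $w=\{y\}$. Arrows of $\mathcal Q'$ are corners of the tree, and $\sigma=(x\,a\,y\,b)$ is the dashed walk around it.}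
\label{fig:walk}
\end{figure}

\begin{lemma}\label{lem:cycle}
The permutation $\sigma$ of the $2n$ arrows of $\mathcal Q'$ is a single $2n$-cycle.
\end{lemma}

\begin{proof}
Arrows correspond to flags $(v,i)$ with $v\in i$: the arrow in $v$ starting at $i$. So we have to show the following. Given a finite tree with $n\ge1$ edges, a permutation $\pi$ of its flags whose orbits are the sets of flags at the individual vertices, and the involution $*$ exchanging the two flags of each edge, the permutation $\sigma={*}\circ\pi$ is a $2n$-cycle. We use induction on $n$. For $n=1$, $\pi$ is the identity and $\sigma=*$ is a $2$-cycle.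

Let $n\ge2$. Choose a leaf $w$, let $i=\{v,w\}$ be its edge, and put $a=(v,i)$, $b=(w,i)$. Then $\pi(b)=b$. Since $n\ge2$, there is another edge at $v$, so $\alpha=\pi^{-1}(a)\ne a$. We have $\sigma(\alpha)=a^*=b$, $\sigma(b)=b^*=a$ and $\sigma(a)=\pi(a)^*\notin\{a,b\}$. Deleting $i$ and $w$ leaves a tree with flag permutation $\pi'$ which agrees with $\pi$ except that $\pi'(\alpha)=\pi(a)$. Let $\sigma'={*}\circ\pi'$. Then $\sigma'(\alpha)=\pi(a)^*=\sigma(a)$, and $\sigma'=\sigma$ on the other remaining flags. Thus $\sigma$ arises from $\sigma'$ by inserting $b,a$ after $\alpha$. By induction $\sigma'$ is a single cycle, hence so is $\sigma$.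
\end{proof}

\subsection{Distributing the scalars}\label{ssec:scalars}

On a tree, prescribed non-zero ratios along the edges are realized by labels at the vertices: start at one vertex and propagate. So there are $\varepsilon_v\in K^\times$, $v\in V$, such that
\begin{itemize}
\item for every $i=\{v,w\}$ of valency two, the relation (4) at $i$ is a scalar multiple of $\varepsilon_vc_\alpha^{m_v}+\varepsilon_wc_{\alpha^*}^{m_w}$, where $\alpha\in v$ starts at $i$;
\item $\varepsilon_{w_i}=-\varepsilon_v$ for every $i=\{v,w_i\}$ of valency one.
\end{itemize}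
We absorb these scalars in the notation. For an arrow $\alpha\in v$ put
\[
z_\alpha=\varepsilon_v\,c_\alpha^{m_v},\qquad q_\alpha=\varepsilon_v\cdot\bigl(\text{the path of length }M_v-1\text{ in the orbit }v\text{ from }t(\alpha)\text{ to }s(\alpha)\bigr),
\]
where the path is the continuation $\pi(\alpha)\pi^2(\alpha)\cdots$ of $\alpha$ (trivial if $M_v=1$). Then
\begin{equation}\label{eq:qz}
\alpha\,q_\alpha=z_\alpha,\qquad q_\alpha\,\alpha=z_{\pi(\alpha)},\qquad z_\alpha\,\alpha=\alpha\,z_{\pi(\alpha)} .
\end{equation}

\section{The algebra $B$ and the central element $z$}\label{sec:B}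

\subsection{$\Lambda$ as a quotient of a monomial algebra}

Let
\[
B=K\mathcal Q'/\bigl(\alpha\,\sigma(\alpha):\alpha\text{ an arrow}\bigr),\qquad z=\sum_\alpha z_\alpha\in B .
\]
In $B$ an arrow $\alpha$ can be continued only by $\pi(\alpha)$. So $B$ has as basis the $e_i$ and the paths $\alpha\,\pi(\alpha)\cdots\pi^{r-1}(\alpha)$, $r\ge1$. Below, ``path'' means such a basis path of positive length; all its arrows lie in one orbit, and we speak of a path in the orbit $v$. The $e_i$ are called trivial paths.

\begin{proposition}\label{prop:B}
The element $z$ is central in $B$ and a non-zero-divisor, and $B/zB\cong\Lambda$.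
\end{proposition}

\begin{proof}
\emph{Central.} Clearly $e_iz=ze_i$. Let $\alpha$ be an arrow. The last arrow of $z_{\alpha^*}$ is $\pi^{-1}(\alpha^*)=\sigma^{-1}(\alpha)$ by \eqref{eq:pisigma}, so $z_{\alpha^*}\alpha=0$. Also $\alpha z_{\sigma\alpha}=0$. Hence $z\alpha=z_\alpha\alpha=\alpha z_{\pi(\alpha)}=\alpha z$ by \eqref{eq:qz}.

\emph{Regular.} For a path $p$ with first arrow $\alpha$ we have $zp=z_\alpha p$. Let $u=\sum_i\lambda_ie_i+\sum_p\lambda_pp$. The part of $zu$ supported on paths with first arrow $\alpha\in v$ is
\[
\varepsilon_v\Bigl(\lambda_{s(\alpha)}c_\alpha^{m_v}+\sum_{p}\lambda_p\,c_\alpha^{m_v}p\Bigr),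
\]
where $p$ runs over the paths with first arrow $\alpha$. The paths occurring here are distinct, so $zu=0$ implies $u=0$. As $z$ is central, it is regular on both sides.

\emph{Quotient.} Since $z$ is central, $zB$ is the two-sided ideal generated by the elements $ze_i=z_\alpha+z_{\alpha^*}$, where $s(\alpha)=i$. At a vertex $i$ of valency two, $ze_i$ is a non-zero multiple of the relation (4), and the relations $\alpha\,\sigma(\alpha)$ with $t(\alpha)=i$ are the zero relations in (2) and (3).

Let $i=\{v,w_i\}$ have valency one, let $\alpha\in v$ be the arrow of $\mathcal Q$ starting at $i$ and $\gamma=\pi^{-1}(\alpha)$ the one ending at $i$. Then $ze_i=\varepsilon_v(c_\alpha^{m_v}-y_i)$, and the quadratic relations of $B$ through $i$ are $y_i\alpha$ and $\gamma y_i$. We eliminate $y_i=c_\alpha^{m_v}=C_i$. The first quadratic relation becomes $C_i\alpha$, which is (5). The second becomes $\gamma c_\alpha^{m_v}=c_\gamma^{m_v}\gamma$, and this already lies in $I$. To see this, let $j=s(\gamma)$. If $j$ has valency one, it is $C_j\gamma\in\rho$. If $j$ has valency two, then by (4) it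 is modulo $I$ a multiple of $c_{\gamma^*}^{m}\gamma$, with $m$ the multiplicity of the orbit of $\gamma^*$, and this path contains the zero relation $\sigma^{-1}(\gamma)\gamma$. So $B/zB$ is $K\mathcal Q$ modulo the ideal generated by $\rho$.
\end{proof}

Centrality uses that the coefficient of $c_\alpha^{m_v}$ in $z$ depends only on the orbit $v$ of $\alpha$. In Example~\ref{ex:loop}, where $x$ and $y$ lie in one orbit, the analogous algebra is $B=K\langle x,y\rangle/(x^2,y^2)$ with $z=xy-q\,yx$. There $zx=xyx$ and $xz=-q\,xyx$, so $z$ is central only for $q=-1$.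

For a path $p$ with first arrow $\alpha\in v$, $zp=\varepsilon_vc_\alpha^{m_v}p$ is a non-zero multiple of a path of length greater than $M_v$, and every such path arises in this way. So $zB$ is spanned by all paths of length $>M_v$ in orbits $v\in V$ together with the $ze_i$. Hence $\Lambda$ has the following \textbf{basis}:
\begin{itemize}
\item $e_i$ for each vertex $i$;
\item the paths of length $1\le r<M_v$ in each orbit $v$;
\item one element $\omega_i=z_\alpha=-z_{\alpha^*}$ for each vertex $i$, where $\alpha$ is one of the arrows starting at $i$ (the choice affects only the sign).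
\end{itemize}

\begin{remark}\label{rem:symmetric}
$\Lambda$ is a symmetric algebra, in particular selfinjective. Indeed, choose signs $\operatorname{sgn}(v)=\pm1$ with opposite signs at the two ends of each edge of the tree. Let $f:\Lambda\to K$ be the linear form with $f(c_\alpha^{m_v})=\operatorname{sgn}(v)\varepsilon_v^{-1}$ for $\alpha\in v$ and $f=0$ on the $e_i$ and on the paths of length $1\le r<M_v$. It is well defined because $f(z_\alpha+z_{\alpha^*})=0$. The algebra $\Lambda$ is spanned by the images of paths and trivial paths. For two such $p,p'$, the value $f(pp')$ is non-zero only if $pp'$ is some $c_\alpha^{m_v}$ in $B$. In that case $p'p$ is a rotation of it, with the same value of $f$. So $f(pp')=f(p'p)$. Finally, $e_i$ pairs non-trivially only with $\omega_i$ among the basis elements, $\omega_i$ only with $e_i$, and a path of length $r<M_v$ in $v$ only with the path of length $M_v-r$ completing it. So the form $(b,b')\mapsto f(bb')$ is non-degenerate.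
\end{remark}

\subsection{The grading}

We now introduce the grading that will isolate the obstruction. Let $g_v$, $v\in V$, be the standard generators of $\mathbb Z^V$ and
\[
\Gamma=\mathbb Z^V/\langle M_vg_v-M_wg_w:v,w\in V\rangle .
\]
Let $\tau\in\Gamma$ be the common class of the $M_vg_v$. The subgroup factored out is $\{\sum_ub_uM_ug_u:\sum_ub_u=0\}$, so for integers $x_u,c$
\begin{equation}\label{eq:degree}
\sum_ux_ug_u=c\,\tau\ \text{in }\Gamma\iff x_u=b_uM_u\text{ for all }u,\text{ with }b_u\in\mathbb Z,\ \sum_ub_u=c .
\end{equation}
Put $\deg\alpha=g_v$ for $\alpha\in v$. Then $B$ is $\Gamma$-graded, $z$ is homogeneous of degree $\tau$, and $\Lambda$ is $\Gamma$-graded with the above basis homogeneous. Let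
\[
S=\sum_vn_vg_v ,
\]
the sum of the degrees of all $2n$ arrows.

The Hom and Ext groups of bimodules below are computed from complexes of finitely generated graded projective bimodules, so they are $\Gamma$-graded. A map of degree $\gamma$ sends degree $x$ to degree $x+\gamma$, a subscript $\gamma$ denotes the part of degree $\gamma$, and $U(-\tau)_x=U_{x-\tau}$.

\section{The bimodule resolution of $B$}\label{sec:P}

\subsection{The resolution and its period}

Let $P_0=\bigoplus_iBe_i\otimes e_iB$ with generators $[e_i]$, and for $k\ge1$ let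
\[
P_k=\bigoplus_\alpha Be_{s(\alpha)}\otimes e_{t(\sigma^{k-1}\alpha)}B
\]
with generators $[\alpha;k]$ of degree $\deg\alpha+\deg\sigma\alpha+\dots+\deg\sigma^{k-1}\alpha$. The symbol $[\alpha;k]$ stands for the word $\alpha\,\sigma\alpha\cdots\sigma^{k-1}\alpha$, all of whose subwords of length two are relations of $B$. Let $\mu:P_0\to B$, $[e_i]\mapsto e_i$, and
\begin{equation}\label{eq:d}
d[\alpha;k]=\alpha\,[\sigma\alpha;k-1]+(-1)^k[\alpha;k-1]\,\sigma^{k-1}\alpha ,
\end{equation}
where $[\,\cdot\,;0]$ means the $[e]$ at the appropriate vertex. So $d[\alpha;1]=\alpha[e_{t(\alpha)}]-[e_{s(\alpha)}]\alpha$ and $\mu d=0$. Also $d^2=0$: the two mixed terms $\pm\alpha[\sigma\alpha;k-2]\sigma^{k-1}\alpha$ cancel, and the others contain $\alpha\,\sigma\alpha=0$ or $\sigma^{k-2}\alpha\,\sigma^{k-1}\alpha=0$.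

For a path put
\[
\Delta(\gamma_1\cdots\gamma_r)=\sum_{j=1}^r\gamma_1\cdots\gamma_{j-1}[\gamma_j;1]\gamma_{j+1}\cdots\gamma_r\in P_1,\qquad\Delta(e_i)=0,
\]
and extend $\Delta$ linearly to $B$. The sum telescopes under $d$:
\begin{equation}\label{eq:dDelta}
d\Delta(p)=p\,[e_{t(p)}]-[e_{s(p)}]\,p .
\end{equation}
If $p,p'$ are paths or trivial paths and $pp'\neq0$ in $B$, then $\Delta(pp')=p\Delta(p')+\Delta(p)p'$.

\begin{proposition}\label{prop:res}
$P\xrightarrow{\mu}B$ is a projective bimodule resolution. The augmented complex is split exact as a complex of left modules and as a complex of right modules.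
\end{proposition}

\begin{proof}
We give a contracting homotopy $\phi$ by right $B$-linear maps. Let $p$ be a path or a trivial path. Put $\phi(e_ib)=[e_i]b$ on $B$ and $\phi(p[e])=\Delta(p)$ on $P_0$. For $k\ge1$ distinguish two cases for $p[\alpha;k]$ (where $t(p)=s(\alpha)$):
\begin{itemize}
\item first case: $p=p'\gamma$ with $\gamma$ an arrow and $\sigma(\gamma)=\alpha$; then $p\alpha=0$, and we put $\phi(p[\alpha;k])=p'[\gamma;k+1]$;
\item second case: $p$ is trivial or ends with $\pi^{-1}(\alpha)$; then $p\alpha$ is a path, and we put $\phi(p[\alpha;k])=0$.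
\end{itemize}
We verify $d\phi+\phi d=1$ on the augmented complex (with $\mu$ in place of $d$ on $P_0$).

\emph{$k\ge2$, first case.} Here $d\phi(p[\alpha;k])=p'd[\gamma;k+1]=p[\alpha;k]+(-1)^{k+1}p'[\gamma;k]\sigma^{k-1}\alpha$. As $p\alpha=0$, $\phi d(p[\alpha;k])=(-1)^k\phi(p[\alpha;k-1])\sigma^{k-1}\alpha=(-1)^kp'[\gamma;k]\sigma^{k-1}\alpha$.

\emph{$k\ge2$, second case.} Both $\phi(p[\alpha;k])$ and $\phi(p[\alpha;k-1])$ are $0$, and $p\alpha[\sigma\alpha;k-1]$ is in the first case, so $\phi d(p[\alpha;k])=\phi(p\alpha[\sigma\alpha;k-1])=p[\alpha;k]$.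

\emph{$k=1$, first case.} Here $d\phi(p[\alpha;1])=p'd[\gamma;2]=p[\alpha;1]+p'[\gamma;1]\alpha$ and $\phi d(p[\alpha;1])=-\Delta(p)\alpha=-p'[\gamma;1]\alpha$, since every other term of $\Delta(p)\alpha$ contains $\gamma\alpha=0$.

\emph{$k=1$, second case.} Here $\phi(p[\alpha;1])=0$ and $\phi d(p[\alpha;1])=\Delta(p\alpha)-\Delta(p)\alpha=p[\alpha;1]$.

\emph{$k=0$.} By \eqref{eq:dDelta}, $d\phi(p[e])=p[e]-[e]p$, and $\phi\mu(p[e])=[e]p$. On $B$ we have $\mu\phi=1$.

So the augmented complex is exact, and split exact on the right. It is bounded below and consists of projective left modules, so it is split exact on the left as well.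
\end{proof}

The differential \eqref{eq:d} depends on $k$ only through the parity of $k$ and the power $\sigma^{k-1}$. Since $\sigma^{2n}=1$ we get bimodule maps
\[
\kappa:P_{k+2n}\to P_k,\qquad[\alpha;k+2n]\mapsto[\alpha;k]\ (k\ge1),\qquad[\alpha;2n]\mapsto[e_{s(\alpha)}],
\]
the latter being well defined because $t(\sigma^{2n-1}\alpha)=t(\sigma^{-1}\alpha)=s(\alpha)$. They commute with $d$. In the only case that is not immediate, $\kappa d[\alpha;2n+1]=\alpha[e_{t(\alpha)}]-[e_{s(\alpha)}]\alpha=d[\alpha;1]$. So $\kappa:P\to P[2n]$ is a chain map, and $\kappa:P_{k+2n}\to P_k$ is an isomorphism for every $k\ge1$. By Lemma~\ref{lem:cycle} the arrows $\alpha,\sigma\alpha,\dots,\sigma^{2n-1}\alpha$ are all arrows, each once. Hence $\kappa$ has degree $-S$.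

\subsection{A homotopy for $z$}

Left and right multiplication by the central element $z$ on $P$ are bimodule maps which both lift multiplication by $z$ on $B$, so they are homotopic. We need an explicit homotopy. Define bimodule maps $h:P_k\to P_{k+1}$ of degree $\tau$ by
\begin{equation}\label{eq:h}
\begin{aligned}
h[e_i]&=\sum_{s(\alpha)=i}\Delta(z_\alpha),\\
h[\alpha;k]&=q_{\sigma^{-1}\alpha}\,[\sigma^{-1}\alpha;k+1]+(-1)^k[\alpha;k+1]\,q_{\sigma^k\alpha}\qquad(k\ge1).
\end{aligned}
\end{equation}
The word $\alpha\cdots\sigma^{k-1}\alpha$ is extended by one letter at the left or right end, and $q$ completes the new letter to a term of $z$. The endpoints and degrees match, because for every arrow $\delta$ the element $q_\delta$ runs from $t(\delta)$ to $s(\delta)$ and has degree $\tau-\deg\delta$.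

\begin{lemma}\label{lem:homotopy}
For all $u\in P$ we have $dh(u)+hd(u)=zu-uz$.
\end{lemma}

\begin{proof}
It suffices to consider generators.

\emph{$k=0$.} By \eqref{eq:dDelta}, $dh[e_i]=\sum_{s(\alpha)=i}(z_\alpha[e_i]-[e_i]z_\alpha)=z[e_i]-[e_i]z$.

\emph{$k\ge2$.} We use $q_{\sigma^{-1}\alpha}\,\sigma^{-1}\alpha=z_{\alpha^*}$, which follows from \eqref{eq:qz} and \eqref{eq:pisigma}, and the other identities in \eqref{eq:qz}:
\begin{align*}
dh[\alpha;k]={}&z_{\alpha^*}[\alpha;k]+(-1)^{k+1}q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;k]\sigma^{k-1}\alpha\\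
&+(-1)^k\alpha[\sigma\alpha;k]q_{\sigma^k\alpha}-[\alpha;k]z_{\sigma^k\alpha},\\
hd[\alpha;k]={}&\alpha\,h[\sigma\alpha;k-1]+(-1)^kh[\alpha;k-1]\,\sigma^{k-1}\alpha\\
={}&z_\alpha[\alpha;k]+(-1)^{k-1}\alpha[\sigma\alpha;k]q_{\sigma^k\alpha}\\
&+(-1)^kq_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;k]\sigma^{k-1}\alpha-[\alpha;k]z_{\pi\sigma^{k-1}\alpha}.
\end{align*}
The four mixed terms cancel. The arrows starting at $s(\alpha)$ are $\alpha,\alpha^*$, and those starting at $t(\sigma^{k-1}\alpha)$ are $\sigma^k\alpha,\pi\sigma^{k-1}\alpha$. So the sum is $z[\alpha;k]-[\alpha;k]z$.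

\emph{$k=1$.} We have $hd[\alpha;1]=\alpha h[e_{t(\alpha)}]-h[e_{s(\alpha)}]\alpha$, which equals
\[
\bigl(\alpha\Delta(z_{\pi\alpha})-\Delta(z_\alpha)\alpha\bigr)+\alpha\Delta(z_{\sigma\alpha})-\Delta(z_{\alpha^*})\alpha .
\]
Applying $\Delta$ to $z_\alpha\,\alpha=\alpha\,z_{\pi\alpha}$ in both ways shows that the bracket is $z_\alpha[\alpha;1]-[\alpha;1]z_{\pi\alpha}$. In $\alpha\Delta(z_{\sigma\alpha})$ only the first term of $\Delta$ survives, since the others contain $\alpha\,\sigma\alpha=0$. It is $\alpha[\sigma\alpha;1]q_{\sigma\alpha}$. In $\Delta(z_{\alpha^*})\alpha$ only the last term survives, since the last arrow of $z_{\alpha^*}=q_{\sigma^{-1}\alpha}\,\sigma^{-1}\alpha$ is $\sigma^{-1}\alpha$. It is $q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;1]\alpha$. Hence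
\begin{align*}
hd[\alpha;1]&=z_\alpha[\alpha;1]-[\alpha;1]z_{\pi\alpha}+\alpha[\sigma\alpha;1]q_{\sigma\alpha}-q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;1]\alpha,\\
dh[\alpha;1]&=z_{\alpha^*}[\alpha;1]+q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;1]\alpha-\alpha[\sigma\alpha;1]q_{\sigma\alpha}-[\alpha;1]z_{\sigma\alpha},
\end{align*}
with sum $z[\alpha;1]-[\alpha;1]z$.
\end{proof}

\section{From $B$ to $\Lambda$: the class $\eta$}\label{sec:eta}

Let $X=\Lambda\otimes_BP\otimes_B\Lambda$, a complex of finitely generated graded projective $\Lambda$-bimodules. Let $\kappa_X:X\to X[2n]$ and $\bar h:X_k\to X_{k+1}$ be induced by $\kappa$ and $h$.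

\subsection{The triangle}

Let $F=P\otimes_B\Lambda$. Since $P\to B$ is split exact on the right, $F\to\Lambda$ is a resolution, with terms that are sums of bimodules $Be\otimes e'\Lambda$. The element $z$ is central and acts injectively on the left of $F$, and $F/zF=X$, so
\[
0\to F(-\tau)\xrightarrow{\;z\;}F\to X\to0
\]
is an exact sequence of complexes of graded $B$-$\Lambda$-bimodules. The homology of $F$ is $\Lambda$, concentrated in degree $0$, and $z$ acts on it as $0$. The long exact sequence therefore gives $H_0(X)=\Lambda$, an isomorphism of bimodules (the connecting map)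
\[
\psi:H_1(X)\xrightarrow{\ \sim\ }H_0(F)(-\tau)=\Lambda(-\tau),
\]
and $H_k(X)=0$ for $k\ge2$. Truncating $X$ yields a triangle of graded $\Lambda$-bimodules
\begin{equation}\label{eq:triangle}
\Lambda(-\tau)[1]\xrightarrow{\ \iota\ }X\xrightarrow{\ \xi\ }\Lambda\xrightarrow{\ \eta\ }\Lambda(-\tau)[2],
\end{equation}
where $\xi$ induces the identity on $H_0$ and $\iota$ induces $\psi^{-1}$ on $H_1$. This defines $\eta\in HH^2(\Lambda)_{-\tau}$.

Write $HH^k(X,\Lambda)=\mathrm{Hom}_{D(\Lambda^e)}(X,\Lambda[k])=H^k(\mathrm{Hom}_{\Lambda^e}(X,\Lambda))=H^k(\mathrm{Hom}_{B^e}(P,\Lambda))$. So a class in $HH^k(X,\Lambda)$ is given by a cocycle, that is, a bimodule map $f:P_k\to\Lambda$ with $fd=0$. A map $\Lambda(-\tau)\to\Lambda[j]$ of degree $\gamma$ is the same as a map $\Lambda\to\Lambda[j]$ of degree $\gamma+\tau$. Hence applying $\mathrm{Hom}(-,\Lambda[k])$ to \eqref{eq:triangle} gives exact sequences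
\begin{equation}\label{eq:les}
HH^{k-2}(\Lambda)_{\gamma+\tau}\xrightarrow{\ \eta\ }HH^k(\Lambda)_\gamma\xrightarrow{\ \xi^*\ }HH^k(X,\Lambda)_\gamma\xrightarrow{\ \partial\ }HH^{k-1}(\Lambda)_{\gamma+\tau},\qquad\partial(f)=f\circ\iota .
\end{equation}

\subsection{The homotopy computes $\iota\circ\xi[1]$}

The map $\iota$ comes from a truncation and has no convenient formula on chains. The next lemma shows that its composite with $\xi[1]$ does have one. On $X$ the element $z$ acts as $0$ from both sides, so Lemma~\ref{lem:homotopy} gives $d\bar h+\bar hd=0$. With the sign in the differential of $X[1]$, this means that $\bar h:X(-\tau)[1]\to X$ is a chain map.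

\begin{lemma}\label{lem:iotaxi}
$\bar h=\iota\circ\xi[1]$ in the derived category of graded $\Lambda$-bimodules, as maps $X(-\tau)[1]\to X$.
\end{lemma}

\begin{proof}
As $X$ is a complex of projectives in degrees $\ge0$, $\mathrm{Hom}(X(-\tau)[1],\Lambda)=0$. So $\xi\bar h=0$, and by \eqref{eq:triangle} $\bar h=\iota\circ g[1]$ (the twist by $-\tau$ being suppressed) for some $g\in\mathrm{Hom}(X,\Lambda)_0=\mathrm{Hom}_{\Lambda^e}(H_0(X),\Lambda)_0$. That is, $g=g'\circ\xi$ with $g'\in\mathrm{End}_{\Lambda^e}(\Lambda)$. It remains to show $g'(1)=1$, and for this we compare the two sides on $H_1$.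

The element $1\in H_0(X)=H_1(X[1])$ is represented by $\sum_i[e_i]$. The cycle $\bar h(\sum_i[e_i])\in X_1$ lifts to $\sum_ih[e_i]\in F_1$. Since $z$ acts as $0$ on the right of $F$, we have in $F_0$
\[
d\sum_ih[e_i]=z\sum_i[e_i]-\sum_i[e_i]z=z\sum_i[e_i].
\]
So $\psi$ sends the class of $\bar h(\sum_i[e_i])$ to the class of $\sum_i[e_i]$ in $H_0(F)=\Lambda$, which is $1$. On the other hand, $\iota\circ g[1]$ sends the class $1$ to $\psi^{-1}(g'(1))$, which $\psi$ sends to $g'(1)$. Hence $g'(1)=1$.
\end{proof}

\section{The obstruction group}\label{sec:vanish}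

Let
\[
\theta=\xi[2n]\circ\kappa_X\in HH^{2n}(X,\Lambda)_{-S},\qquad\text{the cocycle }[\alpha;2n]\mapsto e_{s(\alpha)} .
\]
We want $\chi\in HH^{2n}(\Lambda)$ with $\chi\circ\xi=\theta$. By \eqref{eq:les} the obstruction is $\partial\theta=\theta\circ\iota\in HH^{2n-1}(\Lambda)_{\tau-S}$. As in Section~\ref{sec:one}, Lemma~\ref{lem:iotaxi} will show that $\xi^*(\partial\theta)=0$, so $\partial\theta$ comes via $\eta$ from $HH^{2n-3}(\Lambda)_{2\tau-S}$. The aim of this section is to prove that this last group is zero. Going down along \eqref{eq:les} in steps of two, it is enough to show $HH^k(X,\Lambda)_\gamma=0$ for certain odd $k$ and suitable $\gamma$. Elements of these groups are given by explicit cocycles on $P$.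

\subsection{Two edges}

The mechanism is visible for $n=2$.

\begin{example}\label{ex:two}
Let $\Lambda$ be given by the quiver of Figure~\ref{fig:walk} without the loop $y$, with relations $xa$, $bx$, $x^m+q(ab)^p$ and $(ba)^pb$, where $m\ge2$, $p\ge1$ and $q\ne0$. Vertex $2$ has valency one and $y$ is the added loop. We have $M_u=m$, $M_v=2p$, $M_w=1$ and $S=g_u+2g_v+g_w$. The group in question is $HH^1(\Lambda)_{2\tau-S}$, which by \eqref{eq:les} embeds into $HH^1(X,\Lambda)_{2\tau-S}$.

The full group $HH^1(\Lambda)$ is not zero: $x\mapsto x^m$, $a,b\mapsto0$ defines a derivation. It is not inner, because $e_1\Lambda e_1$ is commutative and so $e_1[c,x]e_1=[e_1ce_1,x]=0$ for all $c\in\Lambda$. So the grading is needed. A cochain $f:P_1\to\Lambda$ of degree $2\tau-S$ has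
\[
\deg f[x;1]=2\tau-2g_v-g_w=\tau-2g_v=(2p-2)g_v ,
\]
and by \eqref{eq:degree} the only basis element of $e_1\Lambda e_1$ in this degree is $(ab)^{p-1}$. The values $f[a;1],f[b;1],f[y;1]$ have degrees $2\tau-g_u-g_v-g_w$ (twice) and $2\tau-g_u-2g_v$, and are combinations of paths in the orbit $v$ and idempotents. A basis element occurring there would by \eqref{eq:degree} require $M_u=m$ to divide $1$. So these values vanish, and $f[x;1]=\lambda(ab)^{p-1}$. Thus non-zero cochains exist. But if $f$ is a cocycle, then
\[
0=f(d[b;2])=b\,f[x;1]+f[b;1]\,x=\lambda\,b(ab)^{p-1},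
\]
and $b(ab)^{p-1}$ is a path of length $2p-1<M_v$, hence non-zero in $\Lambda$. So $\lambda=0$. In terms of derivations: $x\mapsto\lambda(ab)^{p-1}$, $a,b\mapsto0$ does not respect the relation $bx=0$.
\end{example}

In the example, the degree of $f[x;1]$ is determined by the arrows $a,y,b$ which are missing from $[x;1]$. They form the part $v,w,v$ of the walk around the tree, which returns to its starting point $v$, and the single possible value is a path in the orbit $v$. For $f[a;1]$ the missing arrows $y,b,x$ give the walk $w,v,u$, which does not return, and the value is $0$; the same holds for $f[b;1]$. For $f[y;1]$ the walk $v,u,v$ returns, but its single visit to $u$ contributes $g_u$ with $1<M_u$, and again no basis element has the right degree. In general, a walk that does not return admits no value at all, and a walk that returns admits at most one basis element, which is then removed by the cocycle condition.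

\subsection{The vanishing lemma}

\begin{lemma}\label{lem:vanish}
Let $1\le l\le n-1$ and $k=2n-2l-1$. Every cocycle $f\in\mathrm{Hom}_{B^e}(P_k,\Lambda)$ of degree $(l+1)\tau-S$ is zero. In particular $HH^k(X,\Lambda)_{(l+1)\tau-S}=0$.
\end{lemma}

\begin{proof}
Fix an arrow $\alpha$. By Lemma~\ref{lem:cycle} the $2l+1$ arrows not among $\alpha,\dots,\sigma^{k-1}\alpha$ are
\[
\delta_r=\sigma^{k+r}\alpha\quad(0\le r\le2l),\qquad\delta_{2l}=\sigma^{-1}\alpha,
\]
and they are distinct. Let $\delta_r\in u_r$. Put $i=s(\alpha)=t(\delta_{2l})$ and $i'=t(\sigma^{k-1}\alpha)=s(\delta_0)$. Let $a_u$ be the number of $r$ with $u_r=u$, and call $u$ visited if $a_u>0$. Then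
\[
0\le a_u\le n_u\le M_u .
\]
Since $\deg[\alpha;k]=S-\sum_ua_ug_u$, the element $f[\alpha;k]\in e_i\Lambda e_{i'}$ has degree $(l+1)\tau-\sum_ua_ug_u$.

\medskip
\emph{Step 1: the walk.} By Section~\ref{ssec:completed}, $u_0,u_1,\dots,u_{2l}$ is a walk in $G$ whose step from $u_r$ to $u_{r+1}$ traverses the edge $t(\delta_r)$. An arrow is determined by its orbit and its target, and the $\delta_r$ are distinct. So each edge is traversed at most once in each direction. Removing an edge disconnects the tree, so the edges traversed an odd number of times, that is, exactly once, are those on the geodesic from $u_0$ to $u_{2l}$. Let $\ell$ be its length. The other traversed edges are traversed exactly twice, so altogether $\ell+\frac{2l-\ell}2=l+\frac\ell2$ edges are traversed. They form a subtree whose vertices are the visited ones. Hence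
\begin{equation}\label{eq:visited}
\text{exactly }\ l+\tfrac\ell2+1\ \text{ vertices are visited.}
\end{equation}

\emph{Step 2: the degree.} Let $q$ be a basis element of $\Lambda$ occurring in $f[\alpha;k]$ with non-zero coefficient. We compare its degree with \eqref{eq:visited}.

(i) Suppose $q=e_i$, so $i=i'$. Then $\sum_ua_ug_u=(l+1)\tau$, and \eqref{eq:degree} gives $a_u=b_uM_u$ with $\sum_ub_u=l+1$. As $0\le a_u\le M_u$, $b_u=1$ for visited $u$ and $b_u=0$ otherwise. So $l+1$ vertices are visited, and $\ell=0$ by \eqref{eq:visited}. Put $v=u_0=u_{2l}$. Then $a_v=M_v$, so $q$ is the trivial path, of length $0=M_v-a_v$.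

(ii) Suppose $q$ is, up to a scalar, a path of length $r$ in an orbit $v$, $1\le r\le M_v$. (If $q=\omega_i$, then $r=M_v$, and $v$ may be either endpoint of $i$.) Now $rg_v+\sum_ua_ug_u=(l+1)\tau$. By \eqref{eq:degree} there are $b_u$ with $\sum_ub_u=l+1$ such that $r+a_v=b_vM_v$, and $a_u=b_uM_u$ for $u\ne v$. So $b_v\ge1$, and for $u\ne v$ we have $b_u=1$ if $u$ is visited and $b_u=0$ otherwise. If $v$ were not visited, then $r=b_vM_v$, so $b_v=1$, and $l+1=\sum_ub_u=(l+\frac\ell2+1)+1$, which is impossible. So $v$ is visited, and $l+1=(l+\frac\ell2)+b_v$ forces $b_v=1$, $\ell=0$ and $r=M_v-a_v<M_v$. In particular $q$ is not an $\omega_i$.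

\medskip
\emph{Step 3: in case (ii), $v=u_0=u_{2l}$.} The two vertices $u_0$ and $u_{2l}$ agree because $\ell=0$. As $q$ runs in the orbit $v$ from $i$ to $i'$, $v$ is an endpoint of both $i$ and $i'$. So is $u_0=u_{2l}$, since $\delta_0\in u_0$ starts at $i'$ and $\delta_{2l}\in u_{2l}$ ends at $i$. Suppose $v\ne u_0$. As $G$ has no multiple edges, $i=i'=\{u_0,v\}$. The walk starts at $u_0$ and visits $v$, so in the tree $G$ it traverses the edge $i$ from $u_0$ to $v$ at some step. That is, $\delta_{r'}\in u_0$ and $t(\delta_{r'})=i$ for some $r'<2l$. But $\delta_{2l}$ is the unique arrow in $u_0$ with target $i$, and it differs from $\delta_{r'}$. This is a contradiction.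

\medskip
\emph{Step 4: the cocycle condition.} By Steps 2 and 3, if $f[\alpha;k]\ne0$ then $u_0=u_{2l}=:v$ and $f[\alpha;k]=\lambda q$, where $q$ is the single path in the orbit $v$ (possibly trivial) starting at $i$ of length $M_v-a_v$. Since $l\ge1$, the distinct arrows $\delta_0$ and $\delta_{2l}$ both lie in $v$, so $a_v\ge2$. Let $\beta=\sigma^{-1}\alpha=\delta_{2l}\in v$. Then
\[
0=f(d[\beta;k+1])=\beta\,f[\alpha;k]+(-1)^{k+1}f[\beta;k]\,\sigma^{k}\beta .
\]
If $q$ is non-trivial, it starts with the arrow of $v$ starting at $i=t(\beta)$, which is $\pi(\beta)$. So $\beta q$ is a path in the orbit $v$ of length $M_v-a_v+1\in[1,M_v-1]$. It is a basis element of $\Lambda$, and none of the $\omega_j$. For the second term, $\sigma^k\beta=\sigma^{k-1}\alpha=\sigma^{-1}\delta_0$. This arrow has target $i'$ and lies in the endpoint $v'$ of $i'$ other than $v$, because $\delta_0\in v$. So $\Lambda\,\sigma^k\beta$ is contained in the span of the paths of length $1\le r<M_{v'}$ in the orbit $v'$ and the elements $\omega_j$. Since $\beta q$ is a basis element outside this span, $\lambda=0$.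 As $\alpha$ was arbitrary, $f=0$.
\end{proof}

\begin{corollary}\label{cor:vanish}
$HH^{2n-3}(\Lambda)_{2\tau-S}=0$.
\end{corollary}

\begin{proof}
Put $\gamma_j=(n-j+1)\tau-S$, so that $\gamma_j+\tau=\gamma_{j-1}$. We show $HH^{2j-1}(\Lambda)_{\gamma_j}=0$ for $0\le j\le n-1$ by induction on $j$; the case $j=n-1$ is the claim. For $j=0$ the group is $0$ because $2j-1<0$. For $1\le j\le n-1$, the sequence \eqref{eq:les} contains
\[
HH^{2j-3}(\Lambda)_{\gamma_{j-1}}\to HH^{2j-1}(\Lambda)_{\gamma_j}\to HH^{2j-1}(X,\Lambda)_{\gamma_j} .
\]
The first group is $0$ by induction, and the last is $0$ by Lemma~\ref{lem:vanish} with $l=n-j$.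
\end{proof}

\section{The class $\chi$ and finite generation}\label{sec:chi}

\begin{proposition}\label{prop:chi}
There is $\chi\in HH^{2n}(\Lambda)$ with $\chi\circ\xi=\theta=\xi[2n]\circ\kappa_X$.
\end{proposition}

\begin{proof}
By \eqref{eq:les} we have to show that $\partial\theta=\theta\circ\iota\in HH^{2n-1}(\Lambda)_{\tau-S}$ is $0$. By Lemma~\ref{lem:iotaxi}, $\xi^*(\partial\theta)=\theta\circ\iota\circ\xi[1]=\theta\circ\bar h$, and this is represented by the cocycle
\[
[\alpha;2n-1]\mapsto\theta\bigl(q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;2n]-[\alpha;2n]\,q_{\sigma^{2n-1}\alpha}\bigr)=q_{\sigma^{-1}\alpha}-q_{\sigma^{2n-1}\alpha}=0,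
\]
because $\sigma^{2n-1}=\sigma^{-1}$. So $\xi^*(\partial\theta)=0$, and by exactness of \eqref{eq:les} and Corollary~\ref{cor:vanish}, $\partial\theta\in\eta\cdot HH^{2n-3}(\Lambda)_{2\tau-S}=0$.
\end{proof}

The finite generation statements all follow from the same argument, which we isolate. Let $K[\eta,\chi]$ and $K[\kappa]$ be polynomial rings with $|\eta|=2$ and $|\chi|=|\kappa|=2n$.

\begin{lemma}\label{lem:fg}
Let $E=\bigoplus_{k\ge0}E^k$ be a graded $K[\eta,\chi]$-module and $L=\bigoplus_{k\ge0}L^k$ a graded $K[\kappa]$-module such that each $L^k$ is finite-dimensional and $\kappa:L^k\to L^{k+2n}$ is surjective for $k\ge1$. If there is a graded injection $E/\eta E\hookrightarrow L$ that is linear along $\chi\mapsto\kappa$, then $E$ is finitely generated.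
\end{lemma}

\begin{proof}
$L$ is generated over $K[\kappa]$ by the finite-dimensional space $\bigoplus_{k\le2n}L^k$. As $K[\kappa]$ is Noetherian, $E/\eta E$ is finitely generated over $K[\chi]$. Let $U\subseteq E$ be the $K[\eta,\chi]$-submodule generated by finitely many homogeneous lifts of generators. Then $E^k\subseteq U^k+\eta E^{k-2}$ for all $k$, and induction on $k$ gives $E=U$.
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:A}}]
Let $M,N$ be finite-dimensional right $\Lambda$-modules and $E=\mathrm{Ext}^*_\Lambda(M,N)$. A class $\zeta\in HH^j(\Lambda)$ acts by $f\cdot\zeta=f\circ(M\otimes^{L}_\Lambda\zeta)$ (shifts suppressed). As $\eta,\chi$ have even degree and $HH^*(\Lambda)$ is graded commutative, they commute, and $E$ is a graded $K[\eta,\chi]$-module.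

\emph{The target $L$.} By split exactness on the left (Proposition~\ref{prop:res}), $M\otimes_BP$ is a projective resolution of the right $B$-module $M$, with terms that are sums of modules $Me\otimes e'B$. The terms of $X$ are projective left $\Lambda$-modules, so $M\otimes^L_\Lambda X=M\otimes_\Lambda X=M\otimes_BP\otimes_B\Lambda$. This is a bounded-below complex of projectives, and
\begin{align*}
\mathrm{Hom}_{D(\Lambda)}(M\otimes_\Lambda X,N[k])&=H^k\,\mathrm{Hom}_\Lambda(M\otimes_BP\otimes_B\Lambda,N)\\
&=H^k\,\mathrm{Hom}_B(M\otimes_BP,N)=\mathrm{Ext}^k_B(M,N).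
\end{align*}
Each of these groups is finite-dimensional, because $\mathrm{Hom}_B(Me\otimes e'B,N)=\mathrm{Hom}_K(Me,Ne')$. Since $\kappa:P_{j+2n}\to P_j$ is an isomorphism for all $j\ge1$, every $(k+2n)$-cocycle with $k\ge1$ is $\kappa^*$ of a $k$-cocycle. So $\kappa^*:\mathrm{Ext}^k_B(M,N)\to\mathrm{Ext}^{k+2n}_B(M,N)$ is surjective for $k\ge1$. Thus $L=\mathrm{Ext}^*_B(M,N)$, with $\kappa$ acting as $\kappa^*$, satisfies the hypotheses of Lemma~\ref{lem:fg}.

\emph{The injection.} Applying $M\otimes_\Lambda^L-$ and then $\mathrm{Hom}(-,N[k])$ to \eqref{eq:triangle} gives exact sequences $E^{k-2}\xrightarrow{\eta}E^k\to\mathrm{Ext}_B^k(M,N)$, hence an injection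
\[
E/\eta E\hookrightarrow\mathrm{Ext}^*_B(M,N),\qquad f\mapsto f\circ(M\otimes\xi).
\]
By Proposition~\ref{prop:chi}, $f\chi\mapsto f\circ(M\otimes\chi\xi)=f\circ(M\otimes\xi)\circ(M\otimes\kappa_X)$. So the injection is linear along $\chi\mapsto\kappa$, and Lemma~\ref{lem:fg} shows that $E$ is finitely generated over $K[\eta,\chi]$.

\emph{Left modules.} For left modules $M,N$ use $-\otimes^L_\Lambda M$ instead, with the same $\eta$ and $\chi$. By split exactness on the right, $P\otimes_BM$ is a projective resolution of the left $B$-module $M$. We have $\mathrm{Hom}_\Lambda(X\otimes_\Lambda M,N)=\mathrm{Hom}_B(P\otimes_BM,N)$, with terms that are sums of spaces $\mathrm{Hom}_K(e'M,eN)$. The injection $E/\eta E\hookrightarrow\mathrm{Ext}_B^*(M,N)$, $f\mapsto f\circ(\xi\otimes M)$, is again linear along $\chi\mapsto\kappa$.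

\emph{Hochschild cohomology.} Applying $\mathrm{Hom}(-,\Lambda[k])$ to \eqref{eq:triangle} gives an injection
\[
HH^*(\Lambda)/\eta\,HH^*(\Lambda)\hookrightarrow HH^*(X,\Lambda)=H^*(\mathrm{Hom}_{B^e}(P,\Lambda)),\qquad f\mapsto f\circ\xi,
\]
linear along $\chi\mapsto\kappa$. The terms $\mathrm{Hom}_{B^e}(P_k,\Lambda)$ are finite sums of spaces $e\Lambda e'$, hence finite-dimensional, and $\kappa^*$ is surjective in degrees $k\ge1$ as before. So Lemma~\ref{lem:fg} applies.

\emph{(Fg).} The algebra $\Lambda$ is selfinjective by Remark~\ref{rem:symmetric}. Let $H\subseteq HH^*(\Lambda)$ be the subalgebra generated by $HH^0(\Lambda),\eta,\chi$. It is graded and concentrated in even degrees, hence commutative. It is a finitely generated algebra over the finite-dimensional commutative algebra $HH^0(\Lambda)$, hence Noetherian. Since $\eta$ and $\chi$ have positive degree, $H^0=HH^0(\Lambda)$. Finally $\mathrm{Ext}^*_\Lambda(\Lambda/\mathfrak r,\Lambda/\mathfrak r)$ is finitely generated over $K[\eta,\chi]$, hence over $H$.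
\end{proof}

\section{(Fg) excludes criminals}\label{sec:criminals}

\begin{proposition}\label{prop:nocriminals}
A finite-dimensional selfinjective algebra $\Lambda$ with \textup{(Fg)} has no criminals.
\end{proposition}

\begin{proof}
Let $H$ be as in (Fg) and $T=\Lambda/\mathfrak r$. We first show that $\mathrm{Ext}^*_\Lambda(M,T)$ is a finitely generated $H$-module for every $M$. For simple $M$ it is a direct summand of the $H$-module $\mathrm{Ext}_\Lambda^*(T,T)$. In general we use induction on the length: for an exact sequence $0\to M'\to M\to M''\to0$, the sequence $\mathrm{Ext}^*_\Lambda(M'',T)\to\mathrm{Ext}^*_\Lambda(M,T)\to\mathrm{Ext}^*_\Lambda(M',T)$ is exact and $H$-linear, and $H$ is Noetherian.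

Let $M$ have complexity one. By our convention on periodicity we may assume that $M$ has no non-zero projective summands. Put $E=\mathrm{Ext}^*_\Lambda(M,T)$. If $R_k$ is the $k$-th term of the minimal projective resolution of $M$, then $E^k=\mathrm{Hom}_\Lambda(R_k,T)$, so $\dim E^k$ is bounded in $k$.

\emph{One operator suffices.} Let $A=H/\mathrm{Ann}_H(E)$. This is a commutative Noetherian ring, graded in degrees $\ge0$, with $A^0$ finite-dimensional, so it is a finitely generated algebra over $A^0$. If $x_1,\dots,x_s$ are homogeneous generators of $E$, then $a\mapsto(ax_j)_j$ embeds $A$ into a finite sum of shifts of $E$, so $\dim A^k$ is bounded. Moreover $A$ is infinite-dimensional: otherwise $E$ would be finite-dimensional, so $M$ would have finite projective dimension, and over the selfinjective algebra $\Lambda$ it would be projective. Let $A'\subseteq A$ be the $K$-subalgebra generated by finitely many homogeneous elements of positive degree that generate $A$ over $A^0$. Then $A'^0=K$, and $A=A^0A'$ is a finite $A'$-module. By graded Noether normalization, $A'$ is finite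 over a polynomial subalgebra $K[h_1,\dots,h_d]$ with $h_j$ homogeneous of positive degree. If $d\ge2$, then $\dim A'^k$ would be unbounded; if $d=0$, then $A$ would be finite-dimensional. So $d=1$, and $E$ is finitely generated over $K[\zeta]$ with $\zeta=h_1$ of degree $e>0$.

Consequently $\zeta:E^j\to E^{j+e}$ is surjective for $j\gg0$, hence bijective for $j\gg0$ because the dimensions are finite and eventually non-increasing along each residue class modulo $e$.

\emph{The operator is an isomorphism in the stable category.} Lift $\zeta$ to $H^e$. It acts on $E$, up to sign, by composition with an element of $\mathrm{Ext}^e_\Lambda(M,M)=\underline{\mathrm{Hom}}_\Lambda(\Omega^eM,M)$, that is, with a stable map $\Omega^eM\to M$. Let $C$ be its cone in the stable category, which is triangulated because $\Lambda$ is selfinjective. For $j\gg0$ the induced map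
\[
\mathrm{Ext}^j_\Lambda(M,T)\to\mathrm{Ext}^j_\Lambda(\Omega^eM,T)=\mathrm{Ext}^{j+e}_\Lambda(M,T)
\]
is bijective. Since $\mathrm{Ext}^j_\Lambda(-,T)=\underline{\mathrm{Hom}}_\Lambda(\Omega^j-,T)$ for $j\ge1$, the long exact sequence of the triangle gives $\mathrm{Ext}^j_\Lambda(C,T)=0$ for $j\gg0$. So $C$ has finite projective dimension, hence is projective, and $\Omega^eM\cong M$ in the stable category. Neither module has a non-zero projective summand. (A projective summand of $\Omega^eM\subseteq R_{e-1}\mathfrak r$ would be injective and therefore a direct summand of $R_{e-1}$ contained in its radical, hence zero.) So $\Omega^eM\cong M$ as modules, and $M$ is periodic.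
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:B}}]
(a)$\Leftrightarrow$(b) is Theorem~\ref{thm:erd}, (b)$\Rightarrow$(c) is Theorem~\ref{thm:A}, and (c)$\Rightarrow$(a) is Proposition~\ref{prop:nocriminals}, applied to each $\Lambda_{\mathbf q}$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Erd} Karin Erdmann, \emph{Algebras with non-periodic bounded modules}, arXiv:1601.07480 (2016).
\end{thebibliography}

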